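# Integrated holomorphic sectional curvature: rational connectedness, and blow-ups with $\int H_{\max}<0$

## Two theorems on integrals of holomorphic sectional curvature

Let $(M,\omega_g)$ be a compact connected Kähler manifold of complex dimension $n\ge1$ with curvature tensor $R$, the sign being such that the Fubini–Study metric has positive holomorphic sectional curvature. For $0\ne X\in T^{1,0}_xM$ put
$$H(X)=\frac{R(X,\bar X,X,\bar X)}{|X|_g^4},\qquad H_{\min}(x)=\min_{0\ne X\in T_x^{1,0}M}H(X),\qquad H_{\max}(x)=\max_{0\ne X\in T_x^{1,0}M}H(X).$$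

**Theorem A.** If $\int_M H_{\min}\,\omega_g^n>0$, then $M$ is projective and rationally connected. This holds for every $n\ge1$.

**Theorem B.** If $n=1$, then $\int_MH_{\max}\,\omega_g<0$ implies that $K_M$ is ample, and $\int_MH_{\max}\,\omega_g\le0$ implies that $K_M$ is nef. For every $n\ge2$, on the other hand, there is a projective $n$-fold $M$ with a Kähler metric satisfying $\int_MH_{\max}\,\omega^n<0$ (hence also $\le0$) such that $K_M$ is not nef, hence not ample.

These statements answer two questions from Jiaxuan Fan, Mingwei Wang, Xiaokui Yang and Shing-Tung Yau, "Existence of Hermitian metrics with prescribed Hermitian-Yang-Mills tensors II", arXiv:2604.02679 (2026). The known result behind the questions concerns Ricci curvature: if the integral of the smallest eigenvalue of $\mathrm{Ric}(\omega_g)$ is positive, then $H^{p,0}_{\bar\partial}(M)=0$ for $p=1,\dots,n$, and in particular $M$ is projective and rationally connected. What happens if Ricci curvature is replaced by holomorphic sectional curvature? What if the sign is reversed? The answers are "yes" to the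 first question, and "no for $n\ge2$" to the second.

The hypothesis in Theorem A is an average. There may be large regions where some directions have very negative curvature. All we know is that, after taking at each point the worst direction, the average over $M$ is positive. The conclusion is global: any two general points of $M$ lie on a rational curve. Theorem B says that the mirror-image statement fails, because an integral over $M$ cannot see a tiny piece of positive curvature, and a tiny rational curve is enough to spoil nefness.

Two refinements, Theorems C and D, come out of the same machinery; they are stated and proved after Theorems A and B.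

## Curvature conventions and model computations

Write $\omega=\omega_g=i\sum g_{j\bar k}\,dz^j\wedge d\bar z^k$ and $\mathrm{vol}=\omega^n/n!$; replacing $\omega^n$ by $\mathrm{vol}$ only changes positive constants. $D$ is the Chern connection, which on a Kähler manifold is the Levi-Civita connection, and $R(X,\bar X,Y,\bar Y)=g(R(X,\bar X)Y,Y)$ with $R(X,\bar X)=D_XD_{\bar X}-D_{\bar X}D_X-D_{[X,\bar X]}$. In coordinates
$$R_{i\bar jk\bar l}=-\partial_i\partial_{\bar j}g_{k\bar l}+g^{a\bar b}\,\partial_ig_{k\bar b}\,\partial_{\bar j}g_{a\bar l}.$$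
The Kähler condition gives the symmetries $R_{i\bar jk\bar l}=R_{k\bar ji\bar l}=R_{i\bar lk\bar j}$. The Ricci curvature is $\mathrm{Ric}(Y,\bar Y)=\sum_jR(e_j,\bar e_j,Y,\bar Y)$ for a unitary frame $(e_j)$.

For a real $(1,1)$-form $\alpha=i\sum\alpha_{j\bar k}\,e^j\wedge\bar e^k$ in a unitary coframe, put $\alpha(X,\bar X)=\alpha_{j\bar k}X^j\bar X^k$ and $\mathrm{tr}_\omega\alpha=\sum_j\alpha_{j\bar j}$. Then $\alpha\wedge\frac{\omega^{n-1}}{(n-1)!}=\mathrm{tr}_\omega\alpha\ \mathrm{vol}$. We write $\alpha\ge0$ if $\alpha(X,\bar X)\ge0$ for all $X$. A real $(n-1,n-1)$-form $\Omega$ is called $\ge0$ if $\alpha\wedge\Omega\ge0$ for all $\alpha\ge0$. For a $(p,0)$-covector $\eta=\sum_J\eta_Je^J$,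
$$i^{p^2}\eta\wedge\bar\eta\wedge\frac{\omega^{n-p}}{(n-p)!}=\sum_J|\eta_J|^2\,\mathrm{vol}=|\eta|^2\,\mathrm{vol},$$
because $i^{p^2}e^1\wedge\dots\wedge e^p\wedge\bar e^1\wedge\dots\wedge\bar e^p=\prod_{j\le p}(i\,e^j\wedge\bar e^j)$. A $p$-covector is **decomposable** if it is a product $a_1\wedge\dots\wedge a_p$ of 1-covectors. For example, $dz^1\wedge dz^2$ is decomposable, while $dz^1\wedge dz^2+dz^3\wedge dz^4$ is not, since its square is nonzero.

**Flat tori.** $R=0$, so $H_{\min}=H_{\max}=0$.

**Projective space.** Take $\omega_{FS}=i\partial\bar\partial\log|Z|^2$ on $\mathbb P^n$. At the origin of an affine chart, $\log(1+|w|^2)=|w|^2-\frac12|w|^4+\cdots$, so $g_{k\bar l}=\delta_{kl}(1-|w|^2)-\bar w_kw_l+O(|w|^4)$ and $R_{i\bar jk\bar l}=\delta_{ij}\delta_{kl}+\delta_{il}\delta_{jk}$. Hence $H\equiv2$ there, and everywhere by homogeneity.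

**Products of curves.** On $C_1\times\dots\times C_n$ with curvatures $\kappa_i$, a unit vector with squared component norms $a_i\ge0$, $\sum a_i=1$, has $H(X)=\sum\kappa_ia_i^2$. If all $\kappa_i=-1$, then $H(X)=-\sum a_i^2\le-\frac1n$ with equality for $a_i=\frac1n$, so $H_{\max}=-\frac1n$ and $H_{\min}=-1$.

**A ruled surface.** On $\mathbb P^1\times C$ with $\kappa_1=2$ and $\kappa_2=c\le0$ constant, $H=2a^2+c(1-a)^2$ is nondecreasing in $a\in[0,1]$, so $H_{\min}=c$. Scaling the $\mathbb P^1$ factor so as to make its curvature huge does not help: $H_{\min}$ looks in the direction of $C$. So $\int H_{\min}\le0$ for these metrics. Theorem A says that for $C$ of genus at least one, no Kähler metric at all on $\mathbb P^1\times C$ can make the integral positive.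

**$H>0$ does not control Ricci.** On $\mathbb C^2$ take the curvature-type tensor with $R_{1\bar11\bar1}=1$, $R_{2\bar22\bar2}=25$, $R_{1\bar12\bar2}=R_{2\bar21\bar1}=R_{1\bar22\bar1}=R_{2\bar11\bar2}=-2$ and all other components $0$. It has the Kähler symmetries. With $x=|X^1|^2$, $y=|X^2|^2$, $x+y=1$,
$$H(X)=x^2-8xy+25y^2=(x-4y)^2+9y^2>0,\qquad\text{but}\qquad\mathrm{Ric}(e_1,\bar e_1)=1-2=-1<0 .$$
So Theorem A does not reduce pointwise to the Ricci theorem.

## Rational curves, pseudoeffective classes and nefness

**Definition (nef, big, pseudoeffective).** Let $L$ be a line bundle on a smooth projective $Y$. It is *nef* if $L\cdot C\ge0$ for every curve $C$; it is *pseudoeffective* if $c_1(L)$ is a limit of classes of effective $\mathbb Q$-divisors; it is *big* if $h^0(Y,kL)$ grows like $k^{\dim Y}$.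

Ample implies nef. We use the standard fact that pseudoeffective plus ample is big; in particular some positive multiple has a nonzero section. On a curve of genus $\gamma$, $\deg K=2\gamma-2$, so $K$ is pseudoeffective (equivalently nef) iff $\gamma\ge1$, and ample (equivalently big) iff $\gamma\ge2$.

**Definition (rationally connected, uniruled).** A projective manifold is *rationally connected* if two general points lie on a common rational curve, and *uniruled* if a rational curve passes through a general point.

For example, $\mathbb P^n$ is rationally connected, and $\mathbb P^1\times C$ with $C$ of genus at least one is uniruled but not rationally connected. A positive-dimensional abelian variety contains no rational curve at all.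

Three theorems describe manifolds that are not rationally connected. The *MRC fibration* (Campana; Kollár–Miyaoka–Mori) of a projective manifold $M$ is a dominant rational map $\pi:M\dashrightarrow Y$ whose general fibres are rationally connected, maximal with this property and defined up to birational modification of $Y$, so that $Y$ may be taken smooth projective; $\dim Y\ge1$ unless $M$ is rationally connected. For $\mathbb P^1\times C$ it is the projection to $C$. By Graber–Harris–Starr (J. AMS 16 (2003)), $Y$ is not uniruled. By Boucksom–Demailly–Păun–Peternell (J. Alg. Geom. 22 (2013)), a smooth projective manifold that is not uniruled has pseudoeffective canonical bundle. Putting the three together: *a projective $M$ that is not rationally connected has a dominant rational map to a smooth projective $Y$ with $\dim Y\ge1$ and $K_Y$ pseudoeffective.* This is the form in which we use them.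

We also use two facts about compact Kähler manifolds: holomorphic forms are closed, and $H^{2,0}(M)=0$ implies that $M$ is projective (Kodaira).

## Curves: Gauss–Bonnet, and what zeros contribute

Let $n=1$ and let $M$ have genus $\gamma$. Locally $\omega=i\,g\,dz\wedge d\bar z$ and $H\omega=-i\partial\bar\partial\log g$, so
$$\int_MH\,\omega=2\pi\deg T_M=2\pi(2-2\gamma).$$
Since $H_{\min}=H_{\max}=H$, everything can be read off. The integral is positive iff $\gamma=0$, iff $M=\mathbb P^1$. It is negative iff $\gamma\ge2$ iff $K_M$ is ample. It is $\le0$ iff $\gamma\ge1$ iff $K_M$ is nef. This proves Theorem A and Theorem B for $n=1$.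

Here is the same computation done in a way that will generalize. Suppose $\gamma\ge1$ and let $\eta\not\equiv0$ be a holomorphic 1-form. Away from its zeros put $\theta=i\partial\bar\partial\log|\eta|^2$. Writing $\eta=h\,dz$ we have $|\eta|^2=|h|^2/g$, so $\theta=-i\partial\bar\partial\log g=H\omega$. Near a zero, $\log|\eta|^2$ goes to $-\infty$. As a current, $i\partial\bar\partial\log|\eta|^2$ has total integral $0$ and equals $H\omega$ plus $2\pi$ times the $2\gamma-2$ zeros. So
$$\int_{\{\eta\ne0\}}\theta=-2\pi(2\gamma-2)\le0 .$$
A holomorphic form forces an integral of curvature to be nonpositive, and zeros only help. For $n\ge2$ we want the same mechanism, but with an integrand that $H_{\min}$ can bound.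

## The Bochner formula, traced over the wrong and the right directions

Let $\eta$ be a nowhere zero, decomposable holomorphic $p$-form on an open set $U\subset M$. Put
$$F=\ker\eta=\{X\in T^{1,0}:\iota_X\eta=0\}\ (\text{rank }n-p),\qquad Q=F^\perp\ (\text{rank }p),$$
and choose local unitary frames with $e_1,\dots,e_p\in Q$ and $e_{p+1},\dots,e_n\in F$, so that $\eta=\lambda\,e^1\wedge\dots\wedge e^p$. Put
$$\theta=i\partial\bar\partial\log|\eta|^2,\qquad\mathrm{tr}_Q\alpha=\sum_{j\le p}\alpha_{j\bar j},\qquad|\partial_Fu|^2=\sum_{j>p}|e_ju|^2 .$$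

**Lemma 1.** For $X\in T^{1,0}$,
$$\theta(X,\bar X)=\sum_{i\le p}R(X,\bar X,e_i,\bar e_i)+\frac{|(D_X\eta)^\perp|^2}{|\eta|^2},\tag{1}$$
where $\perp$ is the component orthogonal to $\eta$. Hence $\theta\ge-C_1\omega$ with $C_1$ depending only on $(M,\omega)$, and
$$\mathrm{tr}_Q\theta\ \ge\sum_{i,j\le p}R(e_i,\bar e_i,e_j,\bar e_j)=\tfrac{p(p+1)}2\ \mathrm{avg}_{X\in Q,\,|X|=1}H(X)\ \ge\ \tfrac{p(p+1)}2H_{\min}.\tag{2}$$

*Proof.* **Step 1: the Hessian of the log-norm of a holomorphic section.** Let $\eta$ be a nonvanishing holomorphic section of a Hermitian holomorphic bundle $E$ and $X$ a vector field with constant coefficients in coordinates, so $[X,\bar X]=0$. Since $D_{\bar X}\eta=0$, we have $\bar X|\eta|^2=\langle\eta,D_X\eta\rangle$. Also $D_{\bar X}D_X\eta=-R^E(X,\bar X)\eta$, so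
$$X\bar X|\eta|^2=|D_X\eta|^2+\langle\eta,D_{\bar X}D_X\eta\rangle=|D_X\eta|^2-\langle R^E(X,\bar X)\eta,\eta\rangle .$$
Therefore
$$X\bar X\log|\eta|^2=\frac{X\bar X|\eta|^2}{|\eta|^2}-\frac{|\langle D_X\eta,\eta\rangle|^2}{|\eta|^4}=-\frac{\langle R^E(X,\bar X)\eta,\eta\rangle}{|\eta|^2}+\frac{|(D_X\eta)^\perp|^2}{|\eta|^2}.$$

**Step 2: identify the curvature term for $E=\Omega^p$.** The curvature of the dual bundle satisfies $\langle R^{\Omega^1}(X,\bar X)e^i,e^i\rangle=-R(X,\bar X,e_i,\bar e_i)$, and $R^{\Omega^p}$ acts as a derivation. For $\eta=\lambda e^1\wedge\dots\wedge e^p$ the first term above is therefore $\sum_{i\le p}R(X,\bar X,e_i,\bar e_i)$. This is (1). The last term of (1) is $\ge0$ and $|R|$ is bounded on the compact $M$, so $\theta\ge-C_1\omega$.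

**Step 3: recognize the $Q$-trace as an average of $H$.** Taking $X=e_j$, $j\le p$, and summing gives the first inequality of (2). For the equality we need the averages of $X^i\bar X^jX^k\bar X^l$ over the unit sphere of $Q\cong\mathbb C^p$. Invariance under diagonal unitary matrices kills them unless $\{i,k\}=\{j,l\}$ as multisets. Put $a=\mathrm{avg}|X^1|^4$ and, for $p\ge2$, $b=\mathrm{avg}|X^1|^2|X^2|^2$. Replacing $X^1$ by $(X^1+X^2)/\sqrt2$ gives $a=\frac14(2a+4b)$, so $a=2b$. From $|X|^4=1$ we get $pa+p(p-1)b=1$, so $b=\frac1{p(p+1)}$. (For $p=1$, $a=1$.) In all cases the average is $\frac{\delta_{ij}\delta_{kl}+\delta_{il}\delta_{kj}}{p(p+1)}$, and so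
$$\mathrm{avg}\,H=\frac{1}{p(p+1)}\sum_{i,k\le p}\big(R_{i\bar ik\bar k}+R_{i\bar kk\bar i}\big)=\frac{2}{p(p+1)}\sum_{i,k\le p}R_{i\bar ik\bar k},$$
using the symmetry $R_{i\bar kk\bar i}=R_{i\bar ik\bar k}$. The last inequality of (2) is obvious. $\square$

**If $H>0$ everywhere, the maximum principle suffices.** Let $\eta\not\equiv0$ be a global holomorphic $p$-form, decomposable where nonzero. At a maximum of $|\eta|^2$ we have $\theta\le0$, so $\mathrm{tr}_Q\theta\le0$, while (2) gives $\mathrm{tr}_Q\theta>0$. So no such form exists. An integral hypothesis says nothing about the curvature at that one point, so we have to integrate.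

**Integrating against $\omega^{n-1}$ gives the wrong trace.** If $\eta$ has no zeros, $0=\int_M\theta\wedge\frac{\omega^{n-1}}{(n-1)!}=\int_M\mathrm{tr}_\omega\theta\,\mathrm{vol}$. By (1), $\mathrm{tr}_\omega\theta\ge\sum_{i\le p}\mathrm{Ric}(e_i,\bar e_i)$. That is fine for Ricci curvature. For us it is fatal: the trace includes the mixed terms $R(X,\bar X,e,\bar e)$ with $X\in F$, $e\in Q$, and these are not controlled by $H_{\min}$. In the tensor on $\mathbb C^2$ above, with $Q=\langle e_1\rangle$ and $F=\langle e_2\rangle$, $H$ is positive but $\mathrm{Ric}(e_1,\bar e_1)=-1$ because of the mixed term $-2$. Only the partial trace over $Q$ is controlled, by (2). So we need to integrate $\mathrm{tr}_Q\theta$ alone.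

## A closed form that detects the directions of $F$

Let $\eta$ be as above. Put
$$\Psi=\frac{1}{|\eta|^2}\,i^{p^2}\eta\wedge\bar\eta\wedge\frac{\omega^{n-p-1}}{(n-p-1)!}\quad(p<n),\qquad\Psi=0\quad(p=n).$$
In the frame $(e_j)$ this is $\prod_{j\le p}(ie^j\wedge\bar e^j)\wedge\frac{\omega^{n-p-1}}{(n-p-1)!}$. Wedging with $\alpha$, only the components $\alpha_{j\bar j}$ with $j>p$ survive, each with coefficient one. So $\Psi\ge0$ and
$$\alpha\wedge\Psi=(\mathrm{tr}_\omega\alpha-\mathrm{tr}_Q\alpha)\,\mathrm{vol}.\tag{3}$$
Hence $\mathrm{tr}_Q\theta\,\mathrm{vol}=\theta\wedge\frac{\omega^{n-1}}{(n-1)!}-\theta\wedge\Psi$. The trouble is that $\Psi$ is not closed. But if $d\eta=0$, then $G:=|\eta|^2\Psi$ is closed. And the factor $|\eta|^2$ by which $\Psi$ fails to be closed is exactly the function whose logarithm we differentiate.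

Suppose that $\eta$ is global and closed and has no zeros, and put $u=\log|\eta|^2$, so $\Psi=e^{-u}G$ with $dG=0$. By Stokes and (3),
$$\int_M\theta\wedge\Psi=\int_Mi\partial\bar\partial u\wedge e^{-u}G=\int_Me^{-u}\,i\partial u\wedge\bar\partial u\wedge G=\int_M|\partial_Fu|^2\,\mathrm{vol},$$
and since $\int_M\theta\wedge\omega^{n-1}=0$,
$$\int_M\big(\mathrm{tr}_Q\theta+|\partial_F\log|\eta|^2|^2\big)\,\mathrm{vol}=0 .\tag{4}$$
The error from non-closedness is a square, with the sign we want. With (2), $\frac{p(p+1)}2\int_MH_{\min}\,\mathrm{vol}\le0$.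

Theorem A is (4) as an inequality, made robust against three things:

1. $\eta$ may vanish. We replace $\log|\eta|^2$ by $\log(|\eta|^2+\varepsilon)$. As on curves, zeros contribute with a favorable sign.
2. For rational connectedness we do not start from a form on $M$, but from a map $\pi:M\dashrightarrow Y$ with $K_Y$ pseudoeffective. If $K_Y$ had a nonzero section, we could pull it back and obtain a global form. In general only $mK_Y+A$ with $A$ ample has sections after taking multiples. We use them to build a volume form on $Y$ whose curvature is $\ge-\frac1m\omega_A$ up to a small error, and let $m\to\infty$.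
3. $\pi$ is only a rational map. Its indeterminacy locus has codimension at least $2$, which is small enough to cut off.

## Two sources of closed decomposable forms

Let $1\le p\le n$. We consider two situations.

**(S1)** $\eta\not\equiv0$ is a holomorphic $p$-form on $M$, decomposable wherever it is nonzero. Then $d\eta=0$. Put $I=\emptyset$, $M^\circ=M$, $M^*=\{\eta\ne0\}$.

**(S2)** $M$ is projective, $\pi:M\dashrightarrow Y$ is a dominant rational map, $Y$ is smooth projective of dimension $p$, and $K_Y$ is pseudoeffective. Let $I$ be the indeterminacy locus, which has codimension at least $2$, let $M^\circ=M\setminus I$, and let $M^*\subset M^\circ$ be the set where $d\pi$ has rank $p$. Locally on $M^\circ$ put $\eta=\pi^*(dy_1\wedge\dots\wedge dy_p)$ with local coordinates $y$ on $Y$.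

In (S2), $\eta$ is holomorphic, closed and decomposable, and $M^*$ is the set where it is nonzero. Changing $y$ multiplies $\eta$ by $h\circ\pi$ with $h$ holomorphic and nowhere zero. This adds to $\log|\eta|^2$ the function $\log|h\circ\pi|^2$, which is pluriharmonic and whose $\partial$ is $\pi^*(dh/h)$, which kills $F=\ker d\pi$. So $\theta$, $F$, $Q$ and $\partial_F\log|\eta|^2$ are well defined on $M^*$. As an example of (S2), take $M=\mathbb P^1\times C\to Y=C$ with $C$ of genus at least one: $F$ is the tangent direction of $\mathbb P^1$ and $Q$ that of $C$ for a product metric.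

In both situations $M^*$ is open, and $Z=M\setminus M^*$ is closed and a countable union of submanifolds of real codimension at least $2$: it consists of $I$ and of a proper analytic subset of the connected manifold $M^\circ$ (proper because $\pi$ is dominant, so $d\pi$ has rank $p$ somewhere). In particular $Z$ has measure zero. Lemma 1 applies on $M^*$.

## The integral inequality

**Proposition 2.** In situations (S1) and (S2),
$$\int_{M^*}\Big(\mathrm{tr}_Q\theta+\big|\partial_F\log|\eta|^2\big|^2\Big)\mathrm{vol}\ \le\ 0.\tag{5}$$
The integrand is bounded below by (2), so the integral is well defined in $(-\infty,\infty]$.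

*Proof.*

**Step 1: a volume form on $Y$ with almost nonnegative curvature (S2 only).** The purpose is to convert "$K_Y$ is pseudoeffective" into a smooth weight. Let $A$ be very ample on $Y$ with a metric whose curvature form $\omega_A>0$ is the restriction of the Fubini–Study form under the embedding $Y\subset\mathbb P^K$ given by $A$. Fix a smooth positive volume form $dV_0=e^{\varphi_0}i^{p^2}dy\wedge d\bar y$ with $dy=dy_1\wedge\dots\wedge dy_p$. The form $\Theta_0=i\partial\bar\partial\varphi_0$ is global; it is the curvature of $K_Y$ for the metric $|dy|^2=e^{-\varphi_0}$. Choose $C_0\ge0$ with $\Theta_0\ge-C_0\omega_A$.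

Fix an integer $m\ge1$. Since $K_Y$ is pseudoeffective, $mK_Y+A$ is big, so for some $k\ge1$ there is $0\ne s\in H^0(Y,k(mK_Y+A))$. Put $N=km$ and $q=|s|^2$ in the induced metric. This is a smooth function on $Y$, and off $\{q=0\}$
$$i\partial\bar\partial\log q=-N\Theta_0-k\omega_A .$$
For $\tau>0$ put $dV=(q+\tau)^{1/N}dV_0=e^\varphi i^{p^2}dy\wedge d\bar y$, so $\varphi=\varphi_0+\frac1N\log(q+\tau)$. Writing $q=e^{w}$ off $\{q=0\}$, we have $\partial\bar\partial q=q\,\partial\bar\partial w+q\,\partial w\wedge\bar\partial w$, hence
$$i\partial\bar\partial\log(q+\tau)=\frac{i\partial\bar\partial q}{q+\tau}-\frac{i\partial q\wedge\bar\partial q}{(q+\tau)^2}=\tfrac q{q+\tau}\,i\partial\bar\partial\log q+\tfrac{q\tau}{(q+\tau)^2}\,i\partial\log q\wedge\bar\partial\log q\ \ge\ \tfrac q{q+\tau}\,i\partial\bar\partial\log q .$$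
Therefore, with $k/N=1/m$,
$$i\partial\bar\partial\varphi\ \ge\ \Theta_0-\tfrac q{q+\tau}\Theta_0-\tfrac1m\tfrac q{q+\tau}\omega_A=\tfrac\tau{q+\tau}\Theta_0-\tfrac1m\tfrac q{q+\tau}\omega_A\ \ge\ -\rho\,\omega_A,\qquad\rho:=\tfrac1m+\tfrac{C_0\tau}{q+\tau}.\tag{6}$$
This holds first off the nowhere dense set $\{q=0\}$ and then everywhere, by continuity.

**Step 2: the function $f$ and the closed form $G$ on $M^\circ$.** We now transport the weight to $M$. In (S2) define a smooth function $f\ge0$ on $M^\circ$ and a smooth form $G$ by
$$\pi^*dV\wedge\frac{\omega^{n-p}}{(n-p)!}=f\,\mathrm{vol},\qquad G=\pi^*dV\wedge\frac{\omega^{n-p-1}}{(n-p-1)!}\ (p<n),\quad G=0\ (p=n).$$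
Locally $f=|\eta|^2e^{\varphi\circ\pi}$, so $M^*=\{f>0\}$. The form $G$ is $\ge0$, vanishes off $M^*$, and is closed because $dV$ has top degree on $Y$. In (S1) put $f=|\eta|^2$ and $G=i^{p^2}\eta\wedge\bar\eta\wedge\frac{\omega^{n-p-1}}{(n-p-1)!}$ ($=0$ if $p=n$), which is closed and vanishes off $M^*$; put $\rho=0$ and omit every term containing $\omega_A$ below.

In both cases $G=f\Psi$ on $M^*$ with the form $\Psi$ of (3). Moreover $\partial_F\log f=\partial_F\log|\eta|^2$, since $\varphi\circ\pi$ is constant along $F=\ker d\pi$ in (S2), and (6) gives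
$$i\partial\bar\partial\log f\ \ge\ \theta-(\rho\circ\pi)\,\pi^*\omega_A\quad\text{on }M^*.\tag{7}$$

**Step 3: integration by parts with a regularized logarithm.** This step is the analogue of the computation leading to (4). Let $\varepsilon>0$ and
$$v=\log(f+\varepsilon),\qquad\kappa=(f+\varepsilon)^{-1}=e^{-v},\qquad\Psi_\varepsilon=\kappa G .$$
All are smooth on $M^\circ$; $\Psi_\varepsilon=\frac f{f+\varepsilon}\Psi$ on $M^*$, and $\Psi_\varepsilon=0$ on $M^\circ\setminus M^*$. Let $0\le\chi\le1$ be smooth with compact support in $M^\circ$. We have $\partial\kappa=-\kappa\,\partial v$, $\bar\partial\kappa=-\kappa\,\bar\partial v$ and $dG=0$. Stokes for $\chi\kappa\,i\bar\partial v\wedge G$ reads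
$$0=\int\kappa\,i\partial\chi\wedge\bar\partial v\wedge G+\int\chi\,i\partial\kappa\wedge\bar\partial v\wedge G+\int\chi\kappa\,i\partial\bar\partial v\wedge G,$$
that is,
$$\int\chi\,i\partial\bar\partial v\wedge\Psi_\varepsilon=\int\chi\kappa\,i\partial v\wedge\bar\partial v\wedge G+\int i\partial\chi\wedge\bar\partial\kappa\wedge G .$$
Stokes for $\kappa\,i\partial\chi\wedge G$ reads $0=-\int i\partial\chi\wedge\bar\partial\kappa\wedge G-\int\kappa\,i\partial\bar\partial\chi\wedge G$, so the last term equals $-\int i\partial\bar\partial\chi\wedge\Psi_\varepsilon$. On $M^*$ we have $e_jv=\frac f{f+\varepsilon}e_j\log f$, and (3) applied to $i\partial v\wedge\bar\partial v$ gives $\kappa\,i\partial v\wedge\bar\partial v\wedge G=\frac f{f+\varepsilon}|\partial_Fv|^2\,\mathrm{vol}$. Hence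
$$\int\chi\,i\partial\bar\partial v\wedge\Psi_\varepsilon=\int_{M^*}\chi\Big(\tfrac f{f+\varepsilon}\Big)^3\big|\partial_F\log|\eta|^2\big|^2\,\mathrm{vol}-\int i\partial\bar\partial\chi\wedge\Psi_\varepsilon .\tag{8}$$

**Step 4: from an identity for $v$ to an inequality for $\theta$.** We pass from $i\partial\bar\partial v$ to $\theta$ without losing the sign. Let $P_\varepsilon=\frac{\omega^{n-1}}{(n-1)!}-\Psi_\varepsilon$. By (3), on $M^*$,
$$\alpha\wedge P_\varepsilon=\Big[\mathrm{tr}_Q\alpha+\tfrac\varepsilon{f+\varepsilon}(\mathrm{tr}_\omega\alpha-\mathrm{tr}_Q\alpha)\Big]\mathrm{vol},$$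
so for $\alpha\ge0$ we have $0\le\alpha\wedge P_\varepsilon\le\alpha\wedge\frac{\omega^{n-1}}{(n-1)!}$. As in Step 1, with $f,\varepsilon$ in place of $q,\tau$,
$$i\partial\bar\partial v=\tfrac f{f+\varepsilon}\,i\partial\bar\partial\log f+\tfrac{\varepsilon f}{(f+\varepsilon)^2}\,i\partial\log f\wedge\bar\partial\log f\ \ge\ \tfrac f{f+\varepsilon}\,i\partial\bar\partial\log f\quad\text{on }M^*.$$
Applying Stokes twice, $\int\chi\,i\partial\bar\partial v\wedge\omega^{n-1}=\int v\,i\partial\bar\partial\chi\wedge\omega^{n-1}$. Subtracting (8) we get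
$$\int_{M^*}\chi\Big(\tfrac f{f+\varepsilon}\Big)^3\big|\partial_F\log|\eta|^2\big|^2\,\mathrm{vol}+\int\chi\,i\partial\bar\partial v\wedge P_\varepsilon=E(\chi),$$
$$E(\chi):=\int v\,i\partial\bar\partial\chi\wedge\tfrac{\omega^{n-1}}{(n-1)!}+\int i\partial\bar\partial\chi\wedge\Psi_\varepsilon .$$
On $M^*$, by (7), $i\partial\bar\partial v\ge\frac f{f+\varepsilon}\big(\theta-(\rho\circ\pi)\pi^*\omega_A\big)$. Wedging with $\chi P_\varepsilon\ge0$ and using $\chi\frac f{f+\varepsilon}\,\pi^*\omega_A\wedge P_\varepsilon\le\pi^*\omega_A\wedge\frac{\omega^{n-1}}{(n-1)!}$ we arrive at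
$$\int_{M^*}\chi\,\Big\{\Big(\tfrac f{f+\varepsilon}\Big)^3\big|\partial_F\log|\eta|^2\big|^2+\tfrac f{f+\varepsilon}\Big[\mathrm{tr}_Q\theta+\tfrac\varepsilon{f+\varepsilon}(\mathrm{tr}_\omega\theta-\mathrm{tr}_Q\theta)\Big]\Big\}\mathrm{vol}\ \le\int_{M^\circ}(\rho\circ\pi)\,\pi^*\omega_A\wedge\tfrac{\omega^{n-1}}{(n-1)!}+E(\chi).\tag{9}$$
The right side is meaningful because
$$a:=\int_{M^\circ}\pi^*\omega_A\wedge\tfrac{\omega^{n-1}}{(n-1)!}<\infty .$$
Indeed, on a resolution $\tilde M\to M$ of the indeterminacies of $\pi$, $a$ is the integral of a smooth form over an open subset of full measure of a compact manifold; and $0\le\rho\le\frac1m+C_0$.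

If $I=\emptyset$, and so always in (S1), take $\chi=1$: then $E(\chi)=0$, and the next two steps may be skipped.

**Step 5: cutoffs near $I$.** We want $\chi_r$ vanishing near $I$ whose complex Hessian is $O(r^{-2})$ and lives on a set of volume $O(r^4)$. The locus $I$ has finitely many irreducible components $I_j$. Each has pure dimension $d_j\le n-2$ and finite $2d_j$-dimensional volume. Lelong's lower bound says that a pure $d$-dimensional analytic subset of a neighborhood of a closed Euclidean ball of radius $\sigma$ centered at one of its points has $2d$-volume in that ball at least that of a ball of radius $\sigma$ in $\mathbb C^d$. Using finitely many charts in which the Riemannian and Euclidean metrics are uniformly equivalent, we obtain $c>0$ with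
$$\mathrm{vol}_{2d_j}\big(I_j\cap B(x,r/2)\big)\ge c\,r^{2d_j}\quad\text{for }x\in I_j\text{ and all small }r .$$

Let $0<r\le1$ be much smaller than the injectivity radius. For each $j$ choose a maximal subset of $I_j$ with mutual distances at least $r$. The balls of radius $r/2$ about its points are disjoint, so the subset has at most $Cr^{-2d_j}\le Cr^{-(2n-4)}$ points. Let $\{x_i\}$ be the union over $j$.

*Bounded overlap.* If $y\in B(x_i,3r)$, then $B(x_i,r/2)\subset B(y,4r)$. For fixed $j$ these small balls are disjoint and have volume at least $cr^{2n}$. So $y$ lies in at most $C$ of the balls $B(x_i,3r)$, with $C$ independent of $r$.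

Let $\beta:\mathbb R\to[0,1]$ be smooth, $=1$ on $(-\infty,2]$ and $=0$ on $[3,\infty)$, and put
$$\chi_r=\prod_i\Big(1-\beta\big(d(\cdot,x_i)/r\big)\Big).$$
Each factor is smooth: it is constant for $d(\cdot,x_i)\le2r$, and $d(\cdot,x_i)$ is smooth where $0<d<4r$. On $2r\le d\le3r$ we have $|\nabla d|=1$ and $|\nabla^2d|\le C/r$, so each factor has first derivatives $O(r^{-1})$ and second derivatives $O(r^{-2})$. At any given point only boundedly many factors have nonzero derivatives, so the product rule gives $-Cr^{-2}\omega\le i\partial\bar\partial\chi_r\le Cr^{-2}\omega$.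

A point at distance less than $r$ from $I$ is within $r$ of some $y\in I_j$, and by maximality $y$ is within $r$ of some $x_i$. So the point lies in $B(x_i,2r)$ and $\chi_r=0$ there. Thus $\chi_r$ has compact support in $M^\circ$. At distance at least $3r$ from $I$ we have $\chi_r=1$, so $\chi_r\to1$ pointwise on $M^\circ$. Finally $i\partial\bar\partial\chi_r$ is supported in $\bigcup_iB(x_i,3r)$, which has volume at most $Cr^{-(2n-4)}r^{2n}=Cr^4$.

**Step 6: $E(\chi_r)\to0$ as $r\to0$, with $\varepsilon,\tau,m,s$ fixed.** By (3), $0\le\Psi_\varepsilon\le\frac{\omega^{n-1}}{(n-1)!}$, so the second term of $E(\chi_r)$ is $O(r^{-2}\cdot r^4)=O(r^2)$.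

For the first term we bound $v$. Near a point of $I$ write $\pi=[g_0:\dots:g_K]$ in $\mathbb P^K\supset Y$, with $g_j$ holomorphic and common zero set $I$. Off $I$, after shrinking the neighborhood,
$$\pi^*\omega_A=i\partial\bar\partial\log|g|^2\le|g|^{-2}\sum_ji\,\partial g_j\wedge\overline{\partial g_j}\le C|g|^{-2}\omega .$$
Since $dV\le C\omega_A^p$ on the compact $Y$, and since $(\pi^*\omega_A)^p\wedge\omega^{n-p}$ is a constant times the $p$-th elementary symmetric function of the (nonnegative) eigenvalues of $\pi^*\omega_A$,
$$f\le C(\mathrm{tr}_\omega\pi^*\omega_A)^p\le C|g|^{-2p}.$$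
Together with $v\ge\log\varepsilon$ this yields $|v|\le C\big(1+|\log|g|^2|\big)$. The function $\log|g|^2$ is plurisubharmonic and $\not\equiv-\infty$, hence in $L^3_{loc}$. Cover $I$ by finitely many such neighborhoods; for small $r$ they contain the support of $i\partial\bar\partial\chi_r$. By Hölder, the first term is at most
$$C\,r^{-2}\,\|v\|_{L^3}\,(Cr^4)^{2/3}=O(r^{2/3}).$$

**Step 7: the limits.** The function in braces in (9) is bounded below by a constant independent of $r$ and $\varepsilon$. Indeed, the first summand is $\ge0$, $\mathrm{tr}_Q\theta$ is bounded below by (2), and $\mathrm{tr}_\omega\theta-\mathrm{tr}_Q\theta\ge-(n-p)C_1$ by Lemma 1. The total volume is finite, so Fatou's lemma applies. Let first $r\to0$, so that $\chi_r\to1$ and $E(\chi_r)\to0$, and then $\varepsilon\to0$, where $\frac f{f+\varepsilon}\to1$ and $\frac\varepsilon{f+\varepsilon}\to0$ because $f>0$ on $M^*$: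
$$\int_{M^*}\Big(\mathrm{tr}_Q\theta+\big|\partial_F\log|\eta|^2\big|^2\Big)\mathrm{vol}\ \le\int_{M^\circ}\Big(\tfrac1m+\tfrac{C_0\tau}{q\circ\pi+\tau}\Big)\pi^*\omega_A\wedge\tfrac{\omega^{n-1}}{(n-1)!}.$$
In (S1) the right side is $0$ and we are done. In (S2) the left side depends on none of $m,\tau,s$. Let $\tau\to0$. Since $\pi$ is dominant, $\{q\circ\pi=0\}$ is a proper analytic subset of $M^\circ$, of measure zero, and dominated convergence (recall $a<\infty$) bounds the left side by $a/m$. Let $m\to\infty$. $\square$

## Theorem A: $\int H_{\min}>0$ forces rational connectedness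

Combining (2) and (5), in situations (S1) and (S2),
$$\tfrac{p(p+1)}2\int_MH_{\min}\,\mathrm{vol}\ \le\int_{M^*}\mathrm{tr}_Q\theta\,\mathrm{vol}\ \le\ 0 .\tag{10}$$
So under the hypothesis of Theorem A neither situation can occur.

*Proof of Theorem A.* **Step 1: projectivity.** The aim is to produce (S1) from a nonzero holomorphic 2-form, which need not itself be decomposable. If $n=1$, $M$ is projective. Let $n\ge2$ and suppose $0\ne\sigma\in H^0(M,\Omega^2)$. Let $r\ge1$ be maximal with $\eta:=\sigma^r\not\equiv0$. At a point where $\eta\ne0$ we have $\sigma^r\ne0=\sigma^{r+1}$, so $\sigma$ has rank exactly $2r$ there: $\sigma=\sum_{j\le r}a_j\wedge b_j$ with independent covectors, and $\sigma^r=r!\,a_1\wedge b_1\wedge\dots\wedge a_r\wedge b_r$ is decomposable. This is (S1) with $p=2r$, a contradiction. So $H^{2,0}(M)=0$, and $M$ is projective by Kodaira.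

**Step 2: rational connectedness.** Now that $M$ is projective, the MRC fibration is available. If $M$ were not rationally connected, there would be a dominant rational map $\pi:M\dashrightarrow Y$ onto a smooth projective $Y$ with $\dim Y\ge1$ which is not uniruled (Graber–Harris–Starr), hence has $K_Y$ pseudoeffective (Boucksom–Demailly–Păun–Peternell). That is (S2), a contradiction. $\square$

Flat tori have $\int H_{\min}\,\omega^n=0$ and are not rationally connected, so $>0$ cannot be relaxed to $\ge0$.

## Theorem B: a small exceptional divisor is invisible to the integral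

If $H_{\max}<0$ at every point, $M$ contains no smooth rational curve $S$: holomorphic sectional curvature does not increase on complex submanifolds, so the induced metric on $S$ would have negative curvature, against Gauss–Bonnet. With only $\int_MH_{\max}\,\omega^n<0$ this argument stops at once, since $S$ has measure zero in $M$ and the hypothesis says nothing about curvature along it.

How much integral does a rational curve cost? Blow up a point and give the exceptional divisor $E\cong\mathbb P^{n-1}$ size $t$. Curvature near $E$ is of order $t^{-2}$. The region concerned is about $t$ thick around $E$, of volume about $t^{2n-2}\cdot t^2=t^{2n}$. Its contribution is about $t^{2n-2}$, which tends to $0$ precisely when $n\ge2$. At distance $s>t$ there is still some positive curvature, so we need an honest estimate.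

**Proposition 3.** Let $n\ge2$, let $(N,\omega_N)$ be compact Kähler of dimension $n$, and let $\mu:M=\mathrm{Bl}_xN\to N$ be the blow-up of a point with exceptional divisor $E$. There are Kähler metrics $\omega_t$ ($0<t\le t_0$) on $M$ with
$$\limsup_{t\to0}\int_MH_{\max}(\omega_t)\,\omega_t^n\ \le\ \int_NH_{\max}(\omega_N)\,\omega_N^n .$$

*Proof.* **Step 1: the metrics.** Let $z$ be holomorphic coordinates on a neighborhood of $\{|z|\le1\}$ centered at $x$. Put $s=|z|$, $\omega_0=i\partial\bar\partial|z|^2$ and $B_r=\mu^{-1}\{|z|<r\}$. Let $\zeta$ be a smooth cutoff function of $s$, $=1$ for $s\le\frac12$ and $=0$ for $s\ge\frac34$, and put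
$$\omega_t=\mu^*\omega_N+t^2\,i\partial\bar\partial(\zeta\log|z|^2).$$
For $s<\frac12$ the last term is read as $t^2$ times the pullback of $\omega_{FS}$ under the projection $B_{1/2}\to E=\mathbb P^{n-1}$, which agrees with $t^2\,i\partial\bar\partial\log|z|^2$ off $E$. So $\omega_t$ is smooth and closed. For $s\ge\frac12$ and outside the chart the added term is bounded times $t^2$, so $\omega_t>0$ for small $t$. On
$$B_{1/2}=\{(z,[\ell]):z\in\ell\}\subset\{|z|<\tfrac12\}\times\mathbb P^{n-1}$$
$\omega_t$ is the restriction of the product Kähler metric $\omega_N\oplus t^2\omega_{FS}$, hence positive.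

**Step 2: an upper bound for $H_{\max}(\omega_t)$ on $B_{1/2}\setminus E$.** Restriction to a submanifold does not increase $H$, so we may bound $H$ in the product. The metric $\omega_{FS}$ has $H\equiv2$, so $R_{t^2\omega_{FS}}(w,\bar w,w,\bar w)=2t^2|w|_{FS}^4$. Let $\Lambda\ge0$ bound $H(\omega_N)$ from above. For $0\ne X=(u,w)$ tangent to $B_{1/2}$,
$$H_{\omega_t}(X)\le\frac{\Lambda|u|_N^4+2t^2|w|_{FS}^4}{(|u|_N^2+t^2|w|_{FS}^2)^2}\le\Lambda+\frac{2t^2|w|_{FS}^4}{(|u|_N^2+t^2|w|_{FS}^2)^2}.$$
Off $E$, the vector $w$ is the image of $u$ under $z\mapsto[z]$, and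
$$|w|_{FS}^2=\frac{|u|^2|z|^2-|\langle u,z\rangle|^2}{|z|^4}\le s^{-2}|u|_{\omega_0}^2\le(c_1s^2)^{-1}|u|_N^2,$$
where $c_1>0$ satisfies $\omega_N\ge c_1\omega_0$ on $\{|z|\le1\}$. So $|u|_N^2\ge c_1s^2|w|_{FS}^2$, and
$$H_{\max}(\omega_t)\le\Lambda+\frac{2t^2}{(c_1s^2+t^2)^2}\quad\text{on }B_{1/2}\setminus E.\tag{11}$$

**Step 3: volume.** On $B_{1/2}\setminus E$ we have $\omega_N\le C\omega_0$, $\omega_{FS}\le s^{-2}\omega_0$, and $\omega_{FS}^n=0$ because it is pulled back from $\mathbb P^{n-1}$. Expanding, $\omega_t^n\le C(1+t^2/s^2)^{n-1}\omega_0^n$. In polar coordinates $\omega_0^n$ contributes $s^{2n-1}ds$, so for $r\le\frac12$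
$$\int_{B_r}\omega_t^n\le C\int_0^r(s^2+t^2)^{n-1}s\,ds,\qquad\int_{B_r}\frac{2t^2}{(c_1s^2+t^2)^2}\,\omega_t^n\le C\int_0^rt^2(s^2+t^2)^{n-3}s\,ds .\tag{12}$$
The last integral is $\frac{t^2}2\log(1+r^2/t^2)$ if $n=2$ and $O(t^2)$ if $n\ge3$; it tends to $0$ as $t\to0$.

**Step 4: the limit.** Fix $r\le\frac12$. On the compact set $M\setminus B_r$ we have $\omega_t\to\omega_N$ smoothly, so $H_{\max}(\omega_t)\to H_{\max}(\omega_N)$ uniformly. On $B_r$ we use (11) and (12), noting that $\int_0^r(s^2+t^2)^{n-1}s\,ds\to\frac{r^{2n}}{2n}$. Thus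
$$\limsup_{t\to0}\int_MH_{\max}(\omega_t)\,\omega_t^n\le\int_{N\setminus\{|z|<r\}}H_{\max}(\omega_N)\,\omega_N^n+C\Lambda r^{2n},$$
and we let $r\to0$. $\square$

*Proof of Theorem B for $n\ge2$.* Let $N=C_1\times\dots\times C_n$ with $C_i$ compact curves of genus at least $2$ carrying metrics with $H=-1$. As computed above, $H_{\max}(\omega_N)=-\frac1n$, so $\int_NH_{\max}(\omega_N)\,\omega_N^n<0$. By Proposition 3 the projective manifold $M=\mathrm{Bl}_xN$ has Kähler metrics with $\int_MH_{\max}\,\omega^n<0$. But $K_M=\mu^*K_N+(n-1)E$. For a line $\ell\subset E\cong\mathbb P^{n-1}$ we have $\mu^*K_N\cdot\ell=0$ and $E\cdot\ell=-1$, so $K_M\cdot\ell=-(n-1)<0$. Hence $K_M$ is not nef, and not ample. The case $n=1$ was done with Gauss–Bonnet. $\square$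

## Smallness of $\|H_{\max}^+\|_{L^q}$, $q<n$, does not restore nefness

By Proposition 3, for $n\ge2$ the class of compact Kähler $n$-folds admitting a metric with $\int H_{\max}\,\omega^n<0$ is closed under blowing up points, and no such blow-up has nef canonical bundle, by the same line $\ell$. One can say more about the metrics used for Theorem B. There $H(\omega_N)<0$, so we may take $\Lambda=0$ in (11). With the volume bound of Step 3, for every $q\in[1,n)$,
$$\int_{B_{1/2}}(H_{\max}^+)^q\,\omega_t^n\le C\int_0^{1/2}t^{2q}(t^2+s^2)^{n-1-2q}s\,ds\ \longrightarrow\ 0\qquad(t\to0).$$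
To see this, substitute $y=s^2+t^2$: the right side is $\frac C2t^{2q}\int_{t^2}^{t^2+1/4}y^{n-1-2q}\,dy$, which is $O(t^{2q})$, $O(t^{2q}\log\frac1t)$ or $O(t^{2(n-q)})$ according as $2q<n$, $2q=n$ or $2q>n$. On $M\setminus B_{1/2}$, $H_{\max}(\omega_t)\to-\frac1n$ uniformly, so $H_{\max}^+=0$ there for small $t$. Hence even adding arbitrary smallness of $\|H_{\max}^+\|_{L^q}$, for a given $q<n$, to the hypothesis $\int_MH_{\max}\,\omega^n<0$ does not force $K_M$ to be nef.

## Averages of $H$ over $k$-planes

Inequality (2) used only the average of $H$ over the $p$-dimensional space $Q$; replacing it by $H_{\min}$ was wasteful. Let $s_k(x)$ be the minimum, over $k$-dimensional $V\subset T_x^{1,0}M$, of the mean of $H$ on the unit sphere of $V$. Then $s_1=H_{\min}$, and Step 3 of Lemma 1 applied to the whole tangent space gives $s_n=\frac2{n(n+1)}\mathrm{tr}_\omega\mathrm{Ric}$. Moreover $s_1\le s_2\le\dots\le s_n$: a uniformly random unit vector in a random $k$-plane of $V$ is a uniformly random unit vector of $V$, by unitary invariance, so the mean over $V$ is an average of means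 over $k$-planes. On $\mathbb P^1\times C$ with $\kappa_1=2$, $\kappa_2=0$, we have $s_1=0$ and $s_2=\frac26\cdot2=\frac23$.

**Theorem C.** Suppose $\int_Ms_k\,\omega^n>0$ for some $1\le k\le n$.

(a) Every holomorphic $p$-form with $p\ge k$ that is decomposable wherever nonzero vanishes. If $k\le2$, $M$ is projective.

(b) If $M$ is projective, every dominant rational map from $M$ to a smooth projective $Y$ with $\dim Y\ge k$ has $Y$ uniruled. So the base of the MRC fibration has dimension $\le k-1$.

The bound in (b) is sharp for every $k$.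

*Proof.* The first two relations in (2), together with (5), give in (S1) and (S2)
$$\tfrac{p(p+1)}2\int_Ms_p\,\mathrm{vol}\le\int_{M^*}\mathrm{tr}_Q\theta\,\mathrm{vol}\le0 .$$
If $p\ge k$, then $s_p\ge s_k$ and $\int_Ms_p\,\mathrm{vol}>0$, a contradiction. So neither situation occurs with $p\ge k$. For (S1) this is the first claim of (a). If $k\le2$, the projectivity step of Theorem A applies, because there $p=2r\ge2\ge k$ (and $n=1$ is clear). For (b), if $Y$ were not uniruled, $K_Y$ would be pseudoeffective by Boucksom–Demailly–Păun–Peternell and we would be in (S2) with $p=\dim Y\ge k$. The base of the MRC fibration is not uniruled if it has positive dimension, so its dimension is at most $k-1$.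

For sharpness let $M=\mathbb P^{n-k+1}\times T$ with the product of a Fubini–Study metric and a flat metric on a $(k-1)$-dimensional abelian variety $T$ (a point if $k=1$). Here $H\ge0$, and $H(X)>0$ unless $X$ is tangent to $T$. No $k$-dimensional $V$ is tangent to $T$, so the mean of $H$ over every such $V$ is positive, and $s_k>0$ by compactness of the Grassmannian. The MRC base is $T$, of dimension $k-1$. $\square$

## The borderline $\int H_{\min}=0$: a flat factor splits off

**Theorem D.** Let $n\ge2$ and suppose $M$ is not (projective and rationally connected). Then $\int_MH_{\min}\,\omega^n\le0$. Equality holds if and only if $H\ge0$ everywhere and the universal cover splits holomorphically and isometrically as $\tilde M=M'\times\mathbb C^p$ with some $p\ge1$ and $\mathbb C^p$ flat; in that case $H_{\min}\equiv0$. If moreover $M$ is projective, one may take $M'$ to be a compact rationally connected manifold (possibly a point). For $n=1$, under the same hypothesis, equality holds iff $M$ has genus one.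

The model is $\mathbb P^1\times C$ with $C$ flat of genus one: $M'=\mathbb P^1$, $p=1$. The two alternatives "$M$ projective and rationally connected" and "$\tilde M=M'\times\mathbb C^p$ with $p\ge1$" exclude each other, since rationally connected manifolds are simply connected and compact.

*Proof.* The inequality is Theorem A. If $H\ge0$ and there is a flat factor, directions in that factor have $H=0$, so $H_{\min}\equiv0$ and equality holds. For $n=1$, $M$ has genus at least one and the claim is Gauss–Bonnet. From now on let $n\ge2$ and $\int_MH_{\min}\,\omega^n=0$.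

**Step 1: equality everywhere.** We extract pointwise information. By the proof of Theorem A we are in (S1) or (S2), and if $M$ is projective we use (S2) with $\pi$ the MRC fibration. By (2) and (5),
$$0\ge\int_{M^*}\big(\mathrm{tr}_Q\theta+|\partial_F\log|\eta|^2|^2\big)\mathrm{vol}\ge\tfrac{p(p+1)}2\int_MH_{\min}\,\mathrm{vol}=0 .$$
So the continuous nonnegative function $\mathrm{tr}_Q\theta-\frac{p(p+1)}2H_{\min}+|\partial_F\log|\eta|^2|^2$ vanishes on $M^*$, and equality holds in both inequalities of (2). Therefore:

(i) $H(e)=H_{\min}$ for all unit $e\in Q$, and $(D_X\eta)^\perp=0$ for $X\in Q$;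

(ii) $\partial_F\log|\eta|^2=0$.

**Step 2: the case $p=n$.** Here $Q=T^{1,0}M$, so by (i) $H$ is pointwise constant on $M^*$, hence on $M$ by density and continuity. As $n\ge2$, Schur's theorem for Kähler manifolds (Kobayashi–Nomizu II, IX.7.5) says that $H$ is constant. Its integral vanishes, so $H=0$, $R=0$ and $\tilde M=\mathbb C^n$. This is the claim with $M'$ a point. From now on $p<n$.

**Step 3: $H_{\min}\equiv0$, and $\eta$ spans a parallel line on $M^*$.** The bundle $F$ is integrable: for sections $X,Y$ of $F$, $L_X\eta=d\iota_X\eta+\iota_Xd\eta=0$, so $\iota_{[X,Y]}\eta=L_X\iota_Y\eta-\iota_YL_X\eta=0$. The leaves are complex submanifolds, and by (ii) the real function $\log|\eta|^2$ is locally constant on them. So $\theta(X,\bar X)=0$ for $X\in F$.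

Let $e\in Q$ and $X\in F$ be unit vectors. By (i), $e$ minimizes $H$ at its point. For $|\zeta|=1$ and real $t$, $|e+t\zeta X|^2=1+t^2$. By the Kähler symmetries the four terms with one unbarred and one barred $X$ agree, so the $t^2$-coefficient of $H(e+t\zeta X)$, which must be nonnegative, is
$$4R(e,\bar e,X,\bar X)+2\,\mathrm{Re}\big(\zeta^2R(X,\bar e,X,\bar e)\big)-2H(e)\ \ge\ 0 .$$
Averaging over $\zeta$ gives $R(e,\bar e,X,\bar X)\ge\frac12H_{\min}$. Inserting this in (1),
$$0=\theta(X,\bar X)\ \ge\ \tfrac p2H_{\min}+\frac{|(D_X\eta)^\perp|^2}{|\eta|^2}\qquad(X\in F,\ |X|=1).$$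
So $H_{\min}\le0$ on $M^*$, hence on $M$ by continuity. Since its integral is $0$, $H_{\min}\equiv0$, that is, $H\ge0$ everywhere. Then the displayed inequality also gives $(D_X\eta)^\perp=0$ for $X\in F$. With (i) and linearity in $X$, $(D_X\eta)^\perp=0$ for all $X\in T^{1,0}M$. As $D_{\bar X}\eta=0$, the line spanned by $\eta$ in $\Omega^p$ is parallel over $M^*$. If $X$ is a section of $F$, then $0=D_Y(\iota_X\eta)=\iota_{D_YX}\eta+\iota_XD_Y\eta=\iota_{D_YX}\eta$, because $D_Y\eta$ is a multiple of $\eta$. So $F$, and with it $Q=F^\perp$, is parallel over $M^*$.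

**Step 4: extension of the splitting across $Z=M\setminus M^*$.** Let $P$ be the orthogonal projector of $T^{1,0}M$ onto $Q$, defined on $M^*$; there $\nabla P=0$. The closed set $Z$ has Hausdorff dimension at most $2n-2$. Work in a convex coordinate chart with a trivialization of $T^{1,0}M$. For $x\notin Z$ the set
$$\{x+\lambda(y-x):y\in Z,\ \lambda\ge1\}$$
is a countable union of Lipschitz images of sets $Z'\times[1,b]$ with $Z'\subset Z$. It has Hausdorff dimension at most $2n-1$, hence measure zero. If $z$ lies outside this set, then $[x,z]\cap Z=\emptyset$: a point $y=x+\lambda'(z-x)\in Z$ with $0<\lambda'\le1$ would give $z=x+\frac1{\lambda'}(y-x)$. So for $x,y\notin Z$ there is $z$ arbitrarily close to the midpoint of $[x,y]$ such that $[x,z]\cup[z,y]$ avoids $Z$. On these segments $\nabla P=0$, that is, the coordinate derivatives of $P$ are linear in $P$ with smooth coefficients. Since $P$ is bounded, they are bounded by a constant. Letting $z$ tend to the midpoint, $|P(x)-P(y)|\le C|x-y|$.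

As $M^*$ is dense, $P$ extends to a Lipschitz section over $M$ with $\nabla P=0$ almost everywhere, hence in the sense of distributions. This equation expresses the weak first derivatives of $P$ as smooth linear functions of $P$, so $P$ Lipschitz implies that its first derivatives are Lipschitz, and so on: $P$ is smooth. Thus $P$ is a parallel orthogonal projector of rank $p$, and $T^{1,0}M=F\oplus Q$ extends to a parallel orthogonal splitting over $M$.

**Step 5: $Q$ is flat.** Let $q,q'\in Q$. If $X\in F$, then $R(X,\bar Y,q,\bar q')=R(q,\bar Y,X,\bar q')=0$, since $R(q,\bar Y)X\in F$ is orthogonal to $q'$. Taking conjugates, the same holds if $Y\in F$. So $R(X,\bar Y,q,\bar q')$ depends only on the $Q$-components of $X$ and $Y$. On $Q$ we have $R(q,\bar q,q,\bar q)=0$ by (i), $H_{\min}\equiv0$ and continuity, so $R$ vanishes on $Q$ by polarization. Hence the parallel bundle $Q$ is flat, and the de Rham decomposition theorem gives a holomorphic isometric splitting $\tilde M=M'\times\mathbb C^p$, where the factors integrate the lifts of $F$ and $Q$.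

**Step 6: the projective case with $p<n$.** We identify $M'$ with a fibre. Here $\pi$ is the MRC fibration and $p=\dim Y\ge1$. It is almost holomorphic with connected fibres, so a general fibre $\Phi$ is a compact connected rationally connected manifold, disjoint from $I$, along which $d\pi$ has rank $p$ (generic smoothness). So $\Phi\subset M^*$ is a compact leaf of $F$. Choose a point of $\tilde M$ over $\Phi$. The leaf $M'\times\{c\}$ through it maps to $\Phi$ by a local isometry. Since the leaf is complete, this map is a covering; and $\Phi$, being rationally connected, is simply connected. So $M'\cong\Phi$ is compact and rationally connected. $\square$
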